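# Bounded ratios of minors that exceed one

## 1. Total positivity, ratios of minors, and the bidiagonal parametrization

Throughout $n\ge 1$, $[n]=\{1,\dots,n\}$, $\log$ is the natural logarithm, and $x^+=\max(x,0)$.

**Definition (minors, total positivity).** For an $n\times n$ real matrix $A$ and $I,I'\subseteq[n]$ with $|I|=|I'|$, write $(I|I')(A)=\det A(I|I')$ for the minor with row set $I$ and column set $I'$. By convention $(\emptyset|\emptyset)(A)=1$. The matrix $A$ is *totally positive* (TP) if every minor of $A$ is positive.

For example, $\begin{pmatrix}1&1\\1&2\end{pmatrix}$ is TP, since its entries are positive and its determinant is $1$.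

**Definition (ratio of minors, boundedness).** Let $S=((I_1|I_1'),\dots,(I_p|I_p'))$ and $T=((J_1|J_1'),\dots,(J_q|J_q'))$ be finite sequences of index pairs, and put $S(A)=\prod_i(I_i|I_i')(A)$, $T(A)=\prod_j(J_j|J_j')(A)$. The *ratio of minors* $R=S/T$ is the formal quotient, evaluated as $R(A)=S(A)/T(A)>0$ on TP matrices. It is *bounded* if there is a constant $C$ with $S(A)\le C\,T(A)$ for all $n\times n$ TP matrices $A$.

For $n=2$ take $R=\dfrac{(1|2)(2|1)}{(1|1)(2|2)}$, that is, $a_{12}a_{21}/(a_{11}a_{22})$. On TP matrices $\det A>0$ gives $R<1$, so $R$ is bounded. Its inverse is not bounded: on $\begin{pmatrix}1&1\\1&1+y\end{pmatrix}$, $y>0$, it equals $1+y$.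

**Definition (standard parametrization).** For $2\le i\le n$ put $L_i(s)=I+sE_{i,i-1}$ and $U_i(s)=I+sE_{i-1,i}$, where $E_{a,b}$ is a matrix unit. Let $k=n(n-1)/2$ and take variables $l_1,\dots,l_k$, $d_1,\dots,d_n$, $u_1,\dots,u_k$. The *standard bidiagonal factorization* is
$$A=\bigl(L_n(l_k)\bigr)\bigl(L_{n-1}(l_{k-1})L_n(l_{k-2})\bigr)\cdots\bigl(L_2(l_{n-1})L_3(l_{n-2})\cdots L_n(l_1)\bigr)\,\mathrm{diag}(d_1,\dots,d_n)\,\bigl(U_n(u_1)\cdots U_2(u_{n-1})\bigr)\cdots\bigl(U_n(u_{k-2})U_{n-1}(u_{k-1})\bigr)\bigl(U_n(u_k)\bigr).$$
The $j$-th bracket on the lower side is $L_{n-j+1}(\cdot)\cdots L_n(\cdot)$, and the upper side mirrors it.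

For $n=2$ this is
$$A=L_2(l)\,\mathrm{diag}(d_1,d_2)\,U_2(u)=\begin{pmatrix}d_1&d_1u\\ ld_1&ld_1u+d_2\end{pmatrix},\qquad\det A=d_1d_2 .$$

We use the following known fact: the matrix is TP whenever all $n^2$ variables are positive, and every $n\times n$ TP matrix arises this way for suitable positive values of the variables.

Write $z\in\mathbb R_{>0}^{n^2}$ for the vector of all variables. For an index pair $J=(I|I')$ let $p_J(z)$ be the minor $J$ of the factorized matrix. It is a polynomial with nonnegative integer coefficients: by Cauchy–Binet it is a sum of products of minors of the factors, and every minor of $L_i(s)$, $U_i(s)$ or of the diagonal matrix is $0$ or a monomial with coefficient $1$. It is not the zero polynomial, because it is positive for positive $z$.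

**Definition (the polynomial $p_R$, subtraction free).** For $R=S/T$ let $p=S(A)$ and $q=T(A)$, as polynomials in the variables, and put $p_R=q-p$. A polynomial is *subtraction free* if none of its coefficients is negative.

In the bounded example above, $p_R=d_1(ld_1u+d_2)-(d_1u)(ld_1)=d_1d_2$, which is subtraction free. A second example is
$$R=\frac{(1|2)(2|1)(12|12)}{(1|1)^2(2|2)^2}:\qquad p=lu\,d_1^3d_2,\quad q=d_1^2(ld_1u+d_2)^2,\quad p_R=l^2u^2d_1^4+lu\,d_1^3d_2+d_1^2d_2^2 .$$

If $p_R$ is subtraction free, then $q\ge p$ at all positive $z$. So $R(A)\le1$ for all TP $A$, and in particular $R$ is bounded. The question, from Adam Boocher and Bradley Froehle, "On generators of bounded ratios of minors for totally positive matrices", arXiv:0804.3226 (2008), is whether this certificate always exists.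

**Conjecture.** A ratio of minors $R$ is bounded if and only if $p_R$ is subtraction free.

The conjecture would force every bounded ratio to be bounded by $1$. We shall disprove it, and already this consequence fails.

**Theorem 1.** For every $n\ge78002$ there is a bounded ratio $R=S/T$ of minors of $n\times n$ matrices and a TP matrix $A$ with $R(A)>1$. Hence $p_R$ is not subtraction free, and the "only if" part of the conjecture fails.

**Theorem 2.** (a) For $n\ge78002$ and every $K>0$ there is a bounded ratio $R=S/T$, with polynomials $p,q$, such that $Kq-p$ is not subtraction free.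
(b) For each $n$: every bounded ratio satisfies $R\le1$ on TP matrices if and only if for every TP $A$ the vector of logarithms of all minors of $A$ lies in the polyhedral cone $\mathcal C_n$ defined in Section 4.
(c) The conjecture is true for $n=1,2$.

The proof of Theorem 1 is an existence proof by cone duality. The number $78002$ is explicit but not optimized.

## 2. Boundedness read off from exponents

The first task is to replace boundedness, an analytic condition, by a condition on exponents.

**Definition (tropicalization, tropical vector).** For a nonzero polynomial $f$ with nonnegative coefficients and $\nu\in\mathbb R^{n^2}$ put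
$$\operatorname{trop}f(\nu)=\max\{\langle a,\nu\rangle: z^a\text{ occurs in }f\}.$$
Since coefficients cannot cancel, $\operatorname{trop}(fg)=\operatorname{trop}f+\operatorname{trop}g$ and $\operatorname{trop}(f+g)=\max(\operatorname{trop}f,\operatorname{trop}g)$. A *tropical vector* is a vector $w=w(\nu)=(\operatorname{trop}p_J(\nu))_J$, indexed by all minors. Note that $c\,w(\nu)=w(c\nu)$ for $c\ge0$.

For $n=2$ and $\nu=(\nu_l,\nu_{d_1},\nu_{d_2},\nu_u)$, in the order $\emptyset,a_{11},a_{12},a_{21},a_{22},\det$,
$$w(\nu)=\bigl(0,\ \nu_{d_1},\ \nu_{d_1}+\nu_u,\ \nu_l+\nu_{d_1},\ \max(\nu_l+\nu_{d_1}+\nu_u,\nu_{d_2}),\ \nu_{d_1}+\nu_{d_2}\bigr).$$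

As a function on TP matrices, a ratio depends only on the integer vector $m=(m_J)$, where $m_J$ counts occurrences of $J$ in $S$ minus occurrences in $T$.

**Lemma 1.** Let $R$ be the ratio with integer vector $m$. Then $R$ is bounded on TP matrices if and only if $\langle m,w\rangle\le0$ for every tropical vector $w$.

**Proof.** Let $p=\prod_{m_J>0}p_J^{m_J}$ and $q=\prod_{m_J<0}p_J^{-m_J}$. Then $R=p/q$ as a function of $z$, and $\langle m,w(\nu)\rangle=\operatorname{trop}p(\nu)-\operatorname{trop}q(\nu)$.

Suppose this is positive for some $\nu$. Put $z=e^{t\nu}$ (coordinatewise) and let $t\to\infty$. Then $p(z)$ is at least a positive constant times $e^{t\operatorname{trop}p(\nu)}$ and $q(z)$ is at most a constant times $e^{t\operatorname{trop}q(\nu)}$. So $p/q\to\infty$ and $R$ is unbounded.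

Conversely, let $\operatorname{trop}p\le\operatorname{trop}q$ everywhere. Every exponent $a$ of $p$ lies in the Newton polytope of $q$, that is, in the convex hull of the exponents of $q$. Otherwise a strictly separating linear form $\nu$ would give $\langle a,\nu\rangle>\operatorname{trop}q(\nu)$. Write $a=\sum_b\lambda_bb$, a convex combination of exponents of $q$. By the weighted AM–GM inequality $z^a=\prod_b(z^b)^{\lambda_b}\le\sum_b\lambda_bz^b\le q(z)$, because the coefficients of $q$ are positive integers. Summing over the monomials of $p$ gives $p\le p(1,\dots,1)\,q$. $\square$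

## 3. Matrices of order one and two

**Proof of Theorem 2(c).** One direction was seen in Section 1: subtraction free implies bounded. We prove the other.

For $n=1$ the only nonempty minor is $d_1$, and $R=d_1^m$ as a function. It is bounded only if $m=0$, and then $p=q$ and $p_R=0$.

Let $n=2$. The minors are the monomials $a_{11}=d_1$, $a_{12}=d_1u$, $a_{21}=ld_1$, $\det=d_1d_2$, and $a_{22}=X+Y$ with $X=ld_1u$, $Y=d_2$. Cancelling common minors of $S$ and $T$ leaves $R$ unchanged as a function and divides $p_R$ by a subtraction free polynomial. So we may assume that $S$ and $T$ have no common minor. Write $R=\mathbf m\,(X+Y)^\delta$ with $\delta\in\mathbb Z$ and $\mathbf m$ a Laurent monomial with exponent vector $g$. Let $\xi\ne\eta$ be the exponent vectors of $X$ and $Y$.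

If $R$ is bounded, Lemma 1 says $\langle g,\nu\rangle+\delta\max(\langle\xi,\nu\rangle,\langle\eta,\nu\rangle)\le0$ for all $\nu$. Adding this for $\nu$ and $-\nu$, and using $\max(x,y)+\max(-x,-y)=|x-y|$, gives $\delta\,|\langle\xi-\eta,\nu\rangle|\le0$. Hence $\delta=-b\le0$. Now $\langle g,\nu\rangle\le b\max(\langle\xi,\nu\rangle,\langle\eta,\nu\rangle)$ for all $\nu$, so $g$ lies on the segment from $b\xi$ to $b\eta$, that is, $g=a\xi+(b-a)\eta$ with $0\le a\le b$. The variable $l$ has exponent $1$ in $X$ and $0$ in $Y$, so $a$ is the exponent of $l$ in $\mathbf m$, an integer. Thus $q=m_2(X+Y)^b$, where $m_2$ is the product of the monomial minors in $T$, and $p=m_2X^aY^{b-a}$. So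
$$q-p=m_2\bigl((X+Y)^b-X^aY^{b-a}\bigr),$$
which is subtraction free because $\binom ba\ge1$. $\square$

For $n=2$ we were saved by a binomial coefficient. The natural way to go further is to repeat this: bounded means that the exponents of $p$ lie in the Newton polytope of $q$, and one hopes to compare coefficients. This is where it stops. Lemma 1 yields only the constant $p(1,\dots,1)$, and containment of Newton polytopes says nothing about coefficients. For general polynomials the comparison fails: with $p=3xy$ and $q=x^2+y^2$ the polytopes are nested, but $p/q=\frac32$ at $x=y$. So any argument must use more about minors than their exponents. We therefore ask a weaker question: must a bounded ratio be at most $1$?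

## 4. The cone generated by the tropical vectors

**Definition (the cone $\mathcal C_n$).** $\mathcal C_n$ is the convex cone generated by all tropical vectors.

It has finitely many generators, and these can be taken to be integral tropical vectors $w_1,\dots,w_N$. Indeed, choose for every $J$ an exponent $a_J$ of $p_J$. The set of $\nu$ for which every $a_J$ attains the maximum in $\operatorname{trop}p_J(\nu)$ is given by finitely many inequalities $\langle a_J-a',\nu\rangle\ge0$ with integer coefficients. So it is a rational polyhedral cone, generated by finitely many integer vectors, and $w$ is linear on it. Finitely many such cones cover $\mathbb R^{n^2}$. The images under $w$ of all their integral generators generate $\mathcal C_n$.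

By Lemma 1, $R$ is bounded if and only if $\langle m,w_r\rangle\le0$ for $r=1,\dots,N$. For a TP matrix $A$ let $\lambda(A)=(\log J(A))_J$ be the vector of logarithms of all its minors.

**Lemma 2.** Every bounded ratio is $\le1$ on TP matrices if and only if $\lambda(A)\in\mathcal C_n$ for every TP $A$.

**Proof.** Note $\log R(A)=\langle m,\lambda(A)\rangle$. If $\lambda(A)\in\mathcal C_n$ and $R$ is bounded, this is $\le0$ by Lemma 1.

Let $\lambda(A)\notin\mathcal C_n$ for some TP $A$. By Farkas' lemma there is a real $m$ in the cone $\{m:\langle m,w_r\rangle\le0\ \forall r\}$ with $\langle m,\lambda(A)\rangle>0$. This cone is rational polyhedral, so it is generated by finitely many integer vectors, and at least one of these also has positive product with $\lambda(A)$. The corresponding ratio is bounded and has $R(A)>1$. $\square$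

Lemma 2 is Theorem 2(b).

For $n=2$ we can see $\lambda(A)\in\mathcal C_2$ directly. Let $e_{22}$ be the unit vector of the coordinate $a_{22}$. With $\nu_{d_2}=1$ and all other $\nu$'s zero, $w(\nu)=(0,0,0,0,1,1)$ and $w(-\nu)=(0,0,0,0,0,-1)$, so $e_{22}=w(\nu)+w(-\nu)\in\mathcal C_2$. If $A$ has parameters $z$, then $\lambda(A)=w(\log z)+c\,e_{22}$ with $c=\log(X+Y)-\max(\log X,\log Y)\ge0$. The cone is genuinely larger than the set of tropical vectors, and this will be the main difficulty.

We now want a TP matrix $A$ with $\lambda(A)\notin\mathcal C_n$. For this we need to know something that all elements of $\mathcal C_n$ satisfy.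

## 5. Three-term Plücker relations and their tropical form

For an $n\times2n$ matrix $V$ and $J\in\binom{[2n]}n$ let $\Delta_J(V)$ be the maximal minor with column set $J$.

**Minors of $A$ as maximal minors.** Given $A$, define $\widetilde A$ by $\widetilde A_{n+1-i,j}=(-1)^{i-1}A_{i,j}$ and put $V(A)=[I_n\,|\,\widetilde A]$. For $J=([n]\setminus I^*)\cup(n+I')$ with $I^*=\{n+1-i:i\in I\}$ we claim $\Delta_J(V(A))=(I|I')(A)$. Let $r=|I|$. Moving the rows in $I^*$ below the others costs $\sum_{i\in I^*}(n-i)-\binom r2$ transpositions, so $\Delta_J=(-1)^{\sum_{i\in I^*}(n-i)-\binom r2}\det\widetilde A(I^*|I')$. On the other side, $A(I|I')$ arises from $\widetilde A(I^*|I')$ by reversing the order of $r$ rows, with sign $(-1)^{\binom r2}$, and multiplying by $\prod_{i\in I}(-1)^{i-1}=(-1)^{\sum_{i^*\in I^*}(n-i^*)}$. The signs agree.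

For $n=2$, $V(A)=\begin{pmatrix}1&0&-a_{21}&-a_{22}\\0&1&a_{11}&a_{12}\end{pmatrix}$, and $\Delta_{12},\Delta_{13},\Delta_{14},\Delta_{23},\Delta_{24},\Delta_{34}$ are $1,a_{11},a_{12},a_{21},a_{22},\det A$.

So from now on minors are indexed by $J\in\binom{[2n]}n$. Conversely, if all $\Delta_J(V)>0$ for an $n\times2n$ matrix $V$, write $V=V_{[n]}\,[I_n\,|\,\widetilde A]$, where $V_{[n]}$ is formed by the first $n$ columns. This gives a TP matrix $A$ with $\Delta_J(V)=\Delta_{[n]}(V)\,\Delta_J(V(A))$ for all $J$.

**The relation.** For $|C|=n-2$ and $a<b<c<d$ not in $C$, write $\Delta_{ab}=\Delta_{C\cup\{a,b\}}$ and so on. Then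
$$\Delta_{ac}\Delta_{bd}=\Delta_{ab}\Delta_{cd}+\Delta_{ad}\Delta_{bc}.\tag{1}$$
For $x<y$ we have $\Delta_{xy}=\pm\det[C,x,y]$ with sign exponent $\#\{c\in C:c>x\}+\#\{c\in C:c>y\}$. In each of the three products every one of $a,b,c,d$ appears once, so the total signs agree. For the $\det[C,x,y]$ the claim is trivial if the columns $C$ are dependent. Otherwise, modulo their span, it is the relation $(ac)(bd)=(ab)(cd)+(ad)(bc)$ for $2\times2$ determinants. For $n=2$ it reads $a_{11}a_{22}=\det A+a_{12}a_{21}$.

Applying (1) to the factorized matrix gives an identity between polynomials with nonnegative coefficients. Hence every tropical vector satisfies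
$$w_{ac}+w_{bd}=\max\bigl(w_{ab}+w_{cd},\ w_{ad}+w_{bc}\bigr).\tag{2}$$

The first attempt is to show that $\lambda(A)$ violates a consequence of (2). This stops at once. A sum of tropical vectors need not satisfy (2), because a sum of maxima can exceed the maximum of the sums. What survives addition are the two inequalities $w_{ac}+w_{bd}\ge w_{ab}+w_{cd}$ and $w_{ac}+w_{bd}\ge w_{ad}+w_{bc}$, and $\lambda(A)$ satisfies both by (1). So no single three-term relation separates $\lambda(A)$ from $\mathcal C_n$.

The way past this is to work near the boundary of total positivity. If $\Delta_{ab}\Delta_{cd}$ is nearly zero compared with the rest, then for $\lambda(A)$ the inequality $w_{ac}+w_{bd}\ge w_{ad}+w_{bc}$ is nearly an equality. If $\lambda(A)$ is a sum of tropical vectors, then it is nearly an equality in each summand. So a matrix with many vanishing minors forces many *linear* equations on every summand. We need a matrix whose vanishing minors are easy to see, and planar networks supply one.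

## 6. Counting disjoint paths by maximal minors

**Definition (network and its matrix).** A *network* here is a finite acyclic directed graph with positive edge weights, embedded without crossings in a closed disc. Its boundary vertices lie on the boundary circle, are linearly ordered along it from some starting point, and have degree $1$; each is a *source* (its edge goes out) or a *sink* (its edge comes in). Everything else lies in the open disc. Every interior vertex has exactly one incoming or exactly one outgoing edge. The weight of a path is the product of its edge weights, and the weight of a family of paths is the product of the weights of its members. Let $S$ be the set of sources, and let $M_{pq}$ be the sum of the weights of all directed paths from the source $p$ to the sink $q$. The matrix $V_0$ has rows indexed by $S$ and columns by all boundary vertices, both in order. The column of a source $p$ is the unit vector of $p$, and for a sink $q$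
$$(V_0)_{p,q}=(-1)^{\epsilon(p,q)}M_{pq},\qquad\epsilon(p,q)=\#\{\text{sources strictly between }p\text{ and }q\}.$$

**Example.** Take boundary vertices $s<\beta<\beta'<t$, sources $s,\beta$, sinks $\beta',t$, and edges $s\to x$, $x\to y$, $x\to v^-$ (weight $\omega$), $\beta\to v^-$, $v^-\to v^+$, $v^+\to\beta'$, $v^+\to y$, $y\to t$, of weight $1$ except as indicated. Then
$$V_0=\begin{pmatrix}1&0&-\omega&-(1+\omega)\\0&1&1&1\end{pmatrix},$$
and $\Delta_{s\beta}=\Delta_{s\beta'}=\Delta_{st}=1$, $\Delta_{\beta\beta'}=\omega$, $\Delta_{\beta t}=1+\omega$, $\Delta_{\beta't}=1$. The last one counts disjoint pairs of paths from $\{s,\beta\}$ to $\{\beta',t\}$: the only one is $\beta\to v^-\to v^+\to\beta'$ together with $s\to x\to y\to t$.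

**Lemma 3.** For every set $J$ of boundary vertices with $|J|=|S|$,
$$\Delta_J(V_0)=\sum_F\mathrm{wt}(F)\ge0,$$
summed over all families $F$ of pairwise vertex-disjoint directed paths joining $P=S\setminus J$ bijectively to $Q=J\setminus S$.

**Proof.** Expanding the determinant, with the columns in $S\cap J$ being unit vectors,
$$\Delta_J(V_0)=\sum_\pi\eta(\pi)\sum_{F:\pi}\mathrm{wt}(F),\qquad\eta(\pi)=\operatorname{sgn}(\hat\pi)\prod_{p\in P}(-1)^{\epsilon(p,\pi(p))},$$
over bijections $\pi:P\to Q$. Here $\hat\pi:S\to J$ extends $\pi$ by the identity on $S\cap J$, its sign counts inversions, and $F:\pi$ runs over families of paths $p\to\pi(p)$, $p\in P$. We use one topological fact: two disjoint arcs in a closed disc with endpoints on the circle do not have crossing chords.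

**Step 1: disjoint families have sign $+$.** We show $\eta(\pi)=(-1)^{\mathrm{cr}(\pi)}$, where $\mathrm{cr}(\pi)$ is the number of crossing pairs of chords $(p,\pi(p))$. An element $i\in S\cap J$ forms an inversion with $p\mapsto q$ exactly when $i$ lies strictly between $p$ and $q$. These inversions cancel the contribution of $S\cap J$ to $\epsilon(p,q)$. What remains is a sum over pairs $p<p'$ in $P$, with images $q,q'$, of
$$[q>q']+[q>p']+[q'<p],$$
where the last two terms record that $p'$ lies between $p$ and $q$, respectively that $p$ lies between $p'$ and $q'$. This number is even if and only if the two chords do not cross: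

* If $q'<p$: for $q<q'$ the sum is $1$ and for $q>p'$ it is $3$ (both crossing); for $q'<q<p'$ it is $2$ (noncrossing).
* If $p<q'<p'$: for $q<q'$ the sum is $0$ and for $q>p'$ it is $2$ (both noncrossing); for $q'<q<p'$ it is $1$ (crossing).
* If $q'>p'$: for $q<p'$ the sum is $0$ and for $q>q'$ it is $2$ (both noncrossing); for $p'<q<q'$ it is $1$ (crossing).

Vertex-disjoint families in the disc have noncrossing chords, so they contribute $+\mathrm{wt}(F)$. It remains to cancel all other families.

**Step 2: the effect of a swap on the sign.** Let $\pi'$ arise from $\pi$ by exchanging the images $q,q'$ of $p,p'$. Let $r(p)$ be the rank of $p$ among the sources and $c(q)$ the number of sources before $q$. If $p<q$ then $\epsilon(p,q)=c(q)-r(p)$; if $p>q$ then $\epsilon(p,q)=r(p)-1-c(q)$. So $\epsilon(p,q)\equiv c(q)+r(p)+[p>q]\pmod2$, and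
$$\frac{\eta(\pi')}{\eta(\pi)}=-(-1)^N,\qquad N=[p>q]+[p'>q']+[p>q']+[p'>q].$$
Writing $\mathsf s$ for a source and $\mathsf t$ for a sink, $N=0,2,2,4$ for the orders $\mathsf{sstt},\mathsf{stts},\mathsf{tsst},\mathsf{ttss}$, and $N=1,3$ for $\mathsf{stst},\mathsf{tsts}$. So a swap changes the sign unless the sources $p,p'$ and the sinks $q,q'$ alternate along the boundary.

**Step 3: in the alternating case the two paths cannot meet.** This is where the condition on interior vertices enters. Suppose $\gamma:p\to q$ and $\gamma':p'\to q'$ meet while $p,p'$ and $q,q'$ alternate. By acyclicity the common vertices occur in the same order on both paths. Let $v$ be the first and $w$ the last. They are interior vertices, since a boundary vertex has degree $1$ and lies on at most one of the two paths. The paths enter $v$ by different edges, as otherwise there would be an earlier common vertex. So $v$ has at least two incoming edges, hence exactly one outgoing edge. Likewise they leave $w$ by different edges, so $w$ has at least two outgoing edges. Hence $v\ne w$, and $v$ comes before $w$.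

The initial parts of $\gamma$ and $\gamma'$ up to $v$ form a simple arc from $p$ to $p'$. The final parts from $w$ contain an arc from $q$ to $q'$. These are disjoint: a vertex on both would either lie on one path both up to $v$ and from $w$ on, or be a common vertex of $\gamma$ and $\gamma'$ that is at or before $v$ and at or after $w$. Both are impossible. But the chords $pp'$ and $qq'$ cross, a contradiction.

**Step 4: the cancelling involution.** Consider the families that are not vertex-disjoint. Let $p$ be the smallest source whose path meets another path, $v$ the first vertex on this path lying on another path, and $p'\ne p$ the smallest other source whose path contains $v$. Exchange the parts after $v$ of the paths of $p$ and $p'$. By acyclicity the results are paths. The weight is unchanged, and so are $P$ and $Q$.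

The same $p,v,p'$ are chosen for the new family. Paths of sources smaller than $p$ still meet no other path, since the union of the vertices of the two changed paths is the same. The new path of $p$ still meets that of $p'$ in $v$. No vertex before $v$ on it lies on another new path: it lay on no other old path, and it does not lie on the part of the old path of $p$ after $v$, because paths are simple. The set of sources whose paths contain $v$ is unchanged. So the exchange is an involution. The two paths meet, so by Step 3 the position is not alternating, and by Step 2 the sign $\eta$ is reversed. These families cancel. $\square$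

## 7. A chain of children between two terminals

Put
$$M=26000,\qquad n=3M+2=78002,\qquad H=23000,\qquad\omega=e^H50^{-M}.$$

The network contains a long chain of $M$ equal pieces, called *children*, and one bypass around the whole chain, the *top edge*. There is also a device for forbidding vertices: a *blocker* is a source $\beta_i$ and a sink $\beta_i'$ attached to an edge $v_i^-\to v_i^+$. The blockers are indexed by
$$\mathcal I=\{0\}\cup\{(k,e),(k,1),(k,2):1\le k\le M\},\qquad0<(1,e)<(1,1)<(1,2)<(2,e)<\cdots.$$
The $2n=2+2(3M+1)$ boundary vertices, in order, are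
$$s,\ \beta_0,\beta_0',\ \beta_{(1,e)},\beta_{(1,e)}',\ \beta_{(1,1)},\beta_{(1,1)}',\ \beta_{(1,2)},\beta_{(1,2)}',\ \dots,\ t.$$
The sources are $S=\{s\}\cup\{\beta_i\}$, $n$ in number. The sinks are $t$ and the $\beta_i'$. The edges, of weight $1$ unless indicated, are as follows.

* Terminals: $s\to x$; $x\to y$ (the top edge); $x\to v_0^-$ (weight $\omega$); $y\to t$.
* Blockers: for every $i\in\mathcal I$, $\beta_i\to v_i^-$, $v_i^-\to v_i^+$, $v_i^+\to\beta_i'$.
* Child $k$: $a_k\to z_k$ (the upper edge), $a_k\to v_{k,e}^-$, $v_{k,e}^+\to c_{k,1}$; for $j=1,2$: $c_{k,j}\to d_{k,j}$, $c_{k,j}\to v_{k,j}^-$ (weight $6$), $v_{k,j}^+\to d_{k,j}$; and $d_{k,1}\to c_{k,2}$, $d_{k,2}\to z_k$.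
* Chain: $v_0^+\to a_1$, $z_k\to a_{k+1}$ for $k<M$, $z_M\to y$.

**Lemma 3 applies.** Place the interior vertices on the line of height $1$ in the order
$$x,\ v_0^-,v_0^+,\ \bigl(a_k,\ v_{k,e}^-,v_{k,e}^+,\ c_{k,1},v_{k,1}^-,v_{k,1}^+,d_{k,1},\ c_{k,2},v_{k,2}^-,v_{k,2}^+,d_{k,2},\ z_k\bigr)_{k=1,\dots,M},\ y,$$
and the boundary vertices on the line of height $0$, directly below their neighbors $x,v_i^-,v_i^+,y$. Any two consecutive interior vertices are joined by an edge, drawn on the line. The boundary edges are vertical. The remaining edges $x\to y$, $a_k\to z_k$, $c_{k,j}\to d_{k,j}$ are drawn as semicircles above the line. The intervals they span are pairwise nested or disjoint with distinct endpoints, so nothing crosses. Everything lies in a large half disc with the boundary vertices on its diameter in the stated order. All edges between interior vertices go from left to right, so the graph is acyclic. Each of $v_i^-,d_{k,j},z_k,y$ has two incoming edges and one outgoing edge; each of $x,v_i^+,a_k,c_{k,j}$ has one incoming and two outgoing. Identify the boundary vertices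 in order with $1,\dots,2n$; then $V_0$ is an $n\times2n$ matrix whose $\Delta_J(V_0)$ are all $\ge0$.

**Notation.** For sets $P$ of sources and $Q$ of sinks with $|P|=|Q|$, let $[P|Q]$ denote the index set $(S\setminus P)\cup Q$. By Lemma 3, $\Delta_{[P|Q]}(V_0)$ is the weighted number of vertex-disjoint families from $P$ to $Q$. Writing "$i$" on both sides means adding $\beta_i$ to $P$ and $\beta_i'$ to $Q$, and similarly for $\mathcal B\subseteq\mathcal I$. Note $[\emptyset|\emptyset]=S$ and $\Delta_S(V_0)=1$.

**Blocking rule.** If $\beta_i\in P$ and $\beta_i'\in Q$, then every vertex-disjoint family contains the path $\beta_i\to v_i^-\to v_i^+\to\beta_i'$. Indeed the path from $\beta_i$ and the path to $\beta_i'$ both use $v_i^+$, so they are the same path. Hence all other paths avoid $v_i^\pm$.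

**Path sums.** Put $b_{\mathcal B}=[\mathcal B|\mathcal B]$ and $f_{\mathcal B}=[s\mathcal B|t\mathcal B]$. By the blocking rule $\Delta_{b_{\mathcal B}}(V_0)=1$, and $\Delta_{f_{\mathcal B}}(V_0)$ is the sum over paths $s\to t$ avoiding $v_i^\pm$ for $i\in\mathcal B$. Through one child, from $a_k$ to $z_k$, the path sum is

* $1+7\cdot7=50$ if nothing is blocked (upper edge, or $1+6=7$ choices twice),
* $1+7=8$ if $\{1\}$ or $\{2\}$ is blocked,
* $1+1=2$ if $\{1,2\}$ is blocked,
* $1$ if $\{e\}$ is blocked.

If $0\notin\mathcal B$, then $\Delta_{f_{\mathcal B}}(V_0)=1+\omega\cdot(\text{product of the child sums})$. If $0\in\mathcal B$, only the top edge remains and $\Delta_{f_{\mathcal B}}(V_0)=1$.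

## 8. Vanishing minors linearize the tropical relations

Here we make the plan of Section 5 precise. For a vector $w\in\mathbb R^{\binom{[2n]}n}$ and $\mathcal B\subseteq\mathcal I\setminus\{0\}$ define
$$\rho_{\mathcal B}(w)=w_{f_{\mathcal B}}-w_{b_{\mathcal B}}-w_{f_{\{0\}}}+w_{b_{\{0\}}},\qquad\rho^0_{\mathcal B}=\log\Delta_{f_{\mathcal B}}(V_0).$$
The number $\rho^0_{\mathcal B}$ is what $\rho_{\mathcal B}$ gives on the logarithms of the minors of $V_0$, since the other three minors equal $1$.

**Definition (defects, adapted).** Consider all $(C;a<b<c<d)$ with $\Delta_{ac}\Delta_{bd}(V_0)>0$. If $\Delta_{ab}\Delta_{cd}(V_0)=0$ (type I), the defect is $\mathrm{df}(w)=w_{ac}+w_{bd}-w_{ad}-w_{bc}$. If $\Delta_{ad}\Delta_{bc}(V_0)=0$ (type II), the defect is $\mathrm{df}(w)=w_{ac}+w_{bd}-w_{ab}-w_{cd}$. By (1) the two cases exclude each other, and by (2) defects are $\ge0$ on tropical vectors. A tropical vector is *adapted* if all defects vanish on it.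

The definition makes sense for any $V_0$ with nonnegative maximal minors. For $V_0=\begin{pmatrix}1&0&0&-1\\0&1&1&1\end{pmatrix}$, with $\Delta_{12},\Delta_{13},\Delta_{14},\Delta_{23},\Delta_{24},\Delta_{34}=1,1,1,0,1,1$, there is one defect, of type II: $w_{13}+w_{24}-w_{12}-w_{34}$. On $w(\nu)$ it equals $\max(\nu_l+\nu_{d_1}+\nu_u,\nu_{d_2})-\nu_{d_2}$. So $w(\nu)$ is adapted exactly when $\nu_l+\nu_{d_1}+\nu_u\le\nu_{d_2}$: the maximum has been resolved.

**Lemma 4.** If every bounded ratio of minors of $n\times n$ matrices is $\le1$ on TP matrices, then there are finitely many adapted tropical vectors $w^1,\dots,w^r$ with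
$$\rho^0_{\mathcal B}=\sum_j\rho_{\mathcal B}(w^j)\qquad\text{for all }\mathcal B\subseteq\mathcal I\setminus\{0\}.$$

**Proof.** We first approximate $V_0$ by matrices with positive minors. For $0<\varepsilon<1$ let $G_\varepsilon=(\varepsilon^{(i-j)^2})_{i,j\le2n}$. Since $\varepsilon^{(i-j)^2}=\varepsilon^{i^2}\varepsilon^{j^2}(\varepsilon^{-2i})^j$, it is a generalized Vandermonde matrix, with increasing positive nodes $\varepsilon^{-2i}$ and increasing exponents $j$, rescaled in rows and columns by positive numbers. Hence it is TP. Also $G_\varepsilon\to I$ as $\varepsilon\to0$. Put $V_\varepsilon=V_0G_\varepsilon$. By Cauchy–Binet $\Delta_J(V_\varepsilon)=\sum_K\Delta_K(V_0)\det G_\varepsilon(K|J)$. This is positive because all $\Delta_K(V_0)\ge0$ and $\Delta_S(V_0)=1$, and it tends to $\Delta_J(V_0)$.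

Let $A_\varepsilon$ be the TP matrix belonging to $V_\varepsilon$ by Section 5. Then $\log\Delta(V_\varepsilon)=\lambda(A_\varepsilon)+\mathrm{const}\cdot\mathbf 1$. By the hypothesis and Lemma 2, $\lambda(A_\varepsilon)=\sum_rc_r(\varepsilon)w_r$ with $c_r(\varepsilon)\ge0$ and the fixed generators $w_r$.

Now compare defects. Defects and the $\rho_{\mathcal B}$ vanish on $\mathbf 1$, because their coefficients sum to zero. Each defect of $\log\Delta(V_\varepsilon)$ is the logarithm of $\Delta_{ac}\Delta_{bd}$ divided by the term on the right of (1) that survives at $V_0$. At $V_0$ the two are equal and positive, so the defect tends to $\log1=0$. Let $\mathfrak D$ be the sum of all defects. Then $\sum_rc_r(\varepsilon)\mathfrak D(w_r)\to0$ with all $\mathfrak D(w_r)\ge0$, so $c_r(\varepsilon)\to0$ whenever $\mathfrak D(w_r)>0$. Since $\rho_{\mathcal B}(\log\Delta(V_\varepsilon))\to\rho^0_{\mathcal B}$,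
$$\sum_{r:\,\mathfrak D(w_r)=0}c_r(\varepsilon)\,(\rho_{\mathcal B}(w_r))_{\mathcal B}\longrightarrow(\rho^0_{\mathcal B})_{\mathcal B}.$$
Finitely generated cones are closed, so the limit is a nonnegative combination of the vectors $(\rho_{\mathcal B}(w_r))_{\mathcal B}$ with $w_r$ adapted. Nonnegative multiples of adapted tropical vectors are adapted tropical vectors, so the coefficients can be absorbed. $\square$

## 9. What an adapted tropical vector can do

**Proposition 5.** Let $w$ be an adapted tropical vector. There are $K\in\mathbb R$ and numbers $\delta_k(X)\ge0$ $(1\le k\le M$, $X\subseteq\{e,1,2\}$, $\delta_k(\emptyset)=0)$ such that for all $\mathcal B\subseteq\mathcal I\setminus\{0\}$, with $\mathcal B_k$ the part of $\mathcal B$ in child $k$,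
$$\rho_{\mathcal B}(w)=\Bigl(K-\sum_k\delta_k(\mathcal B_k)\Bigr)^+,\qquad\delta_k(\{1,2\})\ge\min\bigl(\delta_k(\{1\})+\delta_k(\{2\}),\ \delta_k(\{e\})\bigr).\tag{3}$$

**The two relations we use.** Let $(P,Q)$ be a context with $|P|=|Q|$ not involving two further sources $\sigma,\sigma'$ and two further sinks $\tau,\tau'$. In the following two formulas $[\cdot]$ abbreviates $\Delta_{[\cdot]}$. Take $C=(S\setminus(P\cup\{\sigma,\sigma'\}))\cup Q$ in (1), and remember that a source belongs to the index set exactly when it is *not* among the starting points. For the order $\sigma<\sigma'<\tau'<\tau$ (nested), (1) becomes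
$$[P\sigma'|Q\tau']\,[P\sigma|Q\tau]=[P|Q]\,[P\sigma\sigma'|Q\tau\tau']+[P\sigma'|Q\tau]\,[P\sigma|Q\tau'].\tag{4}$$
For the order $\sigma<\tau'<\sigma'<\tau$ (alternating), it becomes
$$[P|Q]\,[P\sigma\sigma'|Q\tau\tau']=[P\sigma'|Q\tau']\,[P\sigma|Q\tau]+[P\sigma'|Q\tau]\,[P\sigma|Q\tau'].\tag{5}$$
In both, the right side is $\Delta_{ab}\Delta_{cd}$, then $\Delta_{ad}\Delta_{bc}$. To check (4): $ac$ contains $\sigma$ but not $\sigma'$, and the sink $\tau'$, so it is $[P\sigma'|Q\tau']$; the other index sets are read off in the same way, and likewise for (5).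

Write $w[P|Q]$ for the coordinate of $w$ at $[P|Q]$. For any tropical vector, (2) says that the $w$-sum on the left of (4) or (5) is the maximum of the two $w$-sums on the right. For an adapted one we have in addition:

**Adaptedness rule.** If the left side of (4) or (5) is positive at $V_0$ and one product on the right vanishes at $V_0$, then the $w$-sum on the left equals the $w$-sum of the other product on the right.

Throughout, edges go from left to right, so for $i<j$ no path from $\beta_j$ reaches $v_i^\pm$. We abbreviate
$$b(\mathcal B)=w[\mathcal B|\mathcal B],\qquad f(\mathcal B)=w[s\mathcal B|t\mathcal B],\qquad\varphi(\mathcal B)=f(\mathcal B)-b(\mathcal B),$$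
so that $\rho_{\mathcal B}(w)=\varphi(\mathcal B)-\varphi(\{0\})$.

**Step A: $b$ is additive.** The purpose is to make the normalizations $b(\mathcal B)$ harmless. Let $i<j$ not in $\mathcal B\subseteq\mathcal I$, and use (5) with $\sigma=\beta_i$, $\tau'=\beta_i'$, $\sigma'=\beta_j$, $\tau=\beta_j'$ and context $\mathcal B$ on both sides. At $V_0$ the left side is $1$. The factor $[\mathcal B\beta_j|\mathcal B\beta_i']$ vanishes: by the blocking rule the path to $\beta_i'$ would have to start at $\beta_j$. So
$$b(\mathcal B)+b(\mathcal Bij)=b(\mathcal Bi)+b(\mathcal Bj).$$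
Thus the increment $b(\mathcal Bi)-b(\mathcal B)$ does not change when an element $j\ne i$ is added to $\mathcal B$. It depends only on $i$, and $b(\mathcal B)-b(\emptyset)$ is additive over $\mathcal B\subseteq\mathcal I$.

**Step B: if $0\in\mathcal B$ then $\varphi(\mathcal B)=\varphi(\{0\})$.** With the chain cut at its entrance, further blockers should not matter. Let $i\notin\mathcal B\ni0$, and use (4) with $\sigma=s$, $\sigma'=\beta_i$, $\tau'=\beta_i'$, $\tau=t$ and context $\mathcal B$. At $V_0$ the left side $[\mathcal Bi|\mathcal Bi]\,[s\mathcal B|t\mathcal B]$ is positive because of the top edge. The factor $[s\mathcal B|\beta_i'\mathcal B]$ vanishes, because every path from $s$ to $v_i^\pm$ passes $v_0^\pm$, which is occupied by the blocking rule. So $b(\mathcal Bi)+f(\mathcal B)=b(\mathcal B)+f(\mathcal Bi)$, that is, $\varphi(\mathcal Bi)=\varphi(\mathcal B)$. Build up $\mathcal B$ from $\{0\}$.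

**Step C: the positive part.** Let $0\notin\mathcal B$. We split the flow into "top edge" and "chain". Put
$$\hat h(\mathcal B)=w[\beta_0\mathcal B|t\mathcal B],\quad h(\mathcal B)=\hat h(\mathcal B)-b(\mathcal B),\quad g(\mathcal B)=w[s\mathcal B|\beta_0'\mathcal B]-b(\mathcal B).$$
Relation (4) with $\sigma=s$, $\sigma'=\beta_0$, $\tau'=\beta_0'$, $\tau=t$ and (2) give
$$b(\mathcal B0)+f(\mathcal B)=\max\bigl(b(\mathcal B)+f(\mathcal B0),\ w[\beta_0\mathcal B|t\mathcal B]+w[s\mathcal B|\beta_0'\mathcal B]\bigr).$$
Subtract $b(\mathcal B0)+b(\mathcal B)$ and use Step B: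
$$\varphi(\mathcal B)=\max\bigl(\varphi(\{0\}),\ h(\mathcal B)+g(\mathcal B)-(b(\mathcal B0)-b(\mathcal B))\bigr).$$
The last bracket does not depend on $\mathcal B$, by Step A. Neither does $g$. Let $i\notin\mathcal B$, $i\ne0$, and use (5) with $\sigma=s$, $\tau'=\beta_0'$, $\sigma'=\beta_i$, $\tau=\beta_i'$:
$$[\mathcal B|\mathcal B]\,[s\mathcal Bi|\beta_0'\mathcal Bi]=[\mathcal B\beta_i|\mathcal B\beta_0']\,[s\mathcal B|\beta_i'\mathcal B]+[\mathcal Bi|\mathcal Bi]\,[s\mathcal B|\beta_0'\mathcal B].$$
At $V_0$ we have $[\mathcal B\beta_i|\mathcal B\beta_0']=0$, since $\beta_i$ lies to the right of $v_0^+$. The left side is positive by $s\to x\to v_0^-\to v_0^+\to\beta_0'$. The adaptedness rule gives $g(\mathcal Bi)=g(\mathcal B)$. Hence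
$$\rho_{\mathcal B}(w)=\bigl(\kappa+h(\mathcal B)\bigr)^+\quad\text{with }\kappa\text{ independent of }\mathcal B.$$

**Step D: $h$ is additive over children.** Let $i<j$ lie in different children, $i$ in child $k$, and $i,j\notin\mathcal B\not\ni0$. Use (5) with $\sigma=\beta_i$, $\tau'=\beta_i'$, $\sigma'=\beta_j$, $\tau=\beta_j'$ and context $P=\beta_0\mathcal B$, $Q=t\mathcal B$. At $V_0$ the left side is positive: let the path $\beta_0\to t$ run along all upper edges. The factor $[P\beta_i|Q\beta_j']$ vanishes. By the blocking rule it would require two disjoint paths from $\{\beta_0,\beta_i\}$ to $\{t,\beta_j'\}$, and each of them passes $z_k$, since the only way out of child $k$ to the right is $z_k$ and the top edge is not reachable from $\beta_0$ or $\beta_i$. So $\hat h(\mathcal B)+\hat h(\mathcal Bij)=\hat h(\mathcal Bi)+\hat h(\mathcal Bj)$, and with Step A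
$$h(\mathcal B)+h(\mathcal Bij)=h(\mathcal Bi)+h(\mathcal Bj).$$
The increment $h(\mathcal Bi)-h(\mathcal B)$ does not change when elements of other children are added to $\mathcal B$. It depends only on $i$ and $\mathcal B_k$. Building up $\mathcal B$ child by child and telescoping,
$$h(\mathcal B)=h(\emptyset)-\sum_k\delta_k(\mathcal B_k),\qquad\delta_k(X)=h(\emptyset)-h(X),$$
with $X$ regarded as a set of blockers of child $k$. To see $\delta_k\ge0$, apply (4) with $\sigma=\beta_0$, $\sigma'=\beta_i$, $\tau'=\beta_i'$, $\tau=t$ and (2): $b(\mathcal Bi)+\hat h(\mathcal B)\ge b(\mathcal B)+\hat h(\mathcal Bi)$, so $h(\mathcal Bi)\le h(\mathcal B)$. With $K=\kappa+h(\emptyset)$ the first part of (3) follows.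

**Step E: the min-inequality inside one child.** Fix a child $k$, write $e,1,2$ for its blockers, and abbreviate
$$\chi=w[\beta_0\beta_2|\beta_1't],\quad\zeta=w[\beta_0\beta_1|\beta_2't],\quad\zeta_e=w[\beta_0\beta_1e|\beta_2'te],$$
$$\alpha=w[\beta_1|\beta_2'],\quad\alpha_e=w[\beta_1e|\beta_2'e],\quad r_j=w[\beta_j|t],\quad\gamma=w[\beta_0|\beta_1'].$$

(E1) Relation (5) with $\sigma=\beta_1,\tau'=\beta_1',\sigma'=\beta_2,\tau=\beta_2'$, context $\beta_0|t$, and (2):
$$\hat h(\emptyset)+\hat h(12)=\max\bigl(\hat h(1)+\hat h(2),\ \chi+\zeta\bigr).$$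
So we must bound $\chi+\zeta$ from above, and the bound should involve $e$. We bound $\zeta-\alpha$ and $\chi+\alpha$.

(E2) Relation (4) with $\sigma=\beta_0,\sigma'=\beta_e,\tau'=\beta_e',\tau=t$ and context $\beta_1|\beta_2'$ has the left side $[\beta_1e|\beta_2'e]\,[\beta_0\beta_1|\beta_2't]$ and the right side
$$[\beta_1|\beta_2']\,[\beta_0\beta_1e|\beta_2'te]+[\beta_1\beta_e|\beta_2't]\,[\beta_0\beta_1|\beta_2'\beta_e'].$$
At $V_0$ we have $[\beta_1\beta_e|\beta_2't]=0$: the path from $\beta_1$ continues from $v_{k,1}^+$ to $d_{k,1}$, and the path from $\beta_e$ runs to $c_{k,1}$ and then, either way, to $d_{k,1}$. The left side is positive. For the first factor take $\beta_e\to v_{k,e}^-\to v_{k,e}^+\to\beta_e'$ and $\beta_1\to v_{k,1}^-\to v_{k,1}^+\to d_{k,1}\to c_{k,2}\to v_{k,2}^-\to v_{k,2}^+\to\beta_2'$. For the second take the same path $\beta_1\to\beta_2'$ and a path $\beta_0\to t$ along all upper edges. So $\alpha_e+\zeta=\alpha+\zeta_e$.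

(E3) Relation (4) with $\sigma=\beta_0,\sigma'=\beta_1,\tau'=\beta_2',\tau=t$, context $e|e$, and (2): $\alpha_e+\hat h(e)\ge b(e)+\zeta_e$.

From (E2) and (E3), $\zeta=\alpha+\zeta_e-\alpha_e\le\alpha+\hat h(e)-b(e)=\alpha+h(e)$.

(E4) Relation (5) with $\sigma=\beta_0,\tau'=\beta_1',\sigma'=\beta_2,\tau=t$ and empty context:
$$[\emptyset|\emptyset]\,[\beta_0\beta_2|\beta_1't]=[\beta_2|\beta_1']\,[\beta_0|t]+[\beta_2|t]\,[\beta_0|\beta_1'].$$
At $V_0$ we have $[\beta_2|\beta_1']=0$. The left side is positive by the disjoint paths $\beta_0\to\cdots\to a_k\to v_{k,e}^-\to v_{k,e}^+\to c_{k,1}\to v_{k,1}^-\to v_{k,1}^+\to\beta_1'$ and $\beta_2\to v_{k,2}^-\to v_{k,2}^+\to d_{k,2}\to z_k\to\cdots\to t$. So $b(\emptyset)+\chi=r_2+\gamma$.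

(E5) Relation (4) and (2), with $(\sigma,\sigma',\tau',\tau)=(\beta_0,\beta_1,\beta_1',t)$, give $b(1)+\hat h(\emptyset)\ge r_1+\gamma$. With $(\beta_1,\beta_2,\beta_2',t)$ they give $b(2)+r_1\ge r_2+\alpha$.

From (E4), (E5) and Step A,
$$\chi+\alpha=r_2+\gamma+\alpha-b(\emptyset)\le b(2)+r_1+\gamma-b(\emptyset)\le b(1)+b(2)-b(\emptyset)+\hat h(\emptyset)=b(12)+\hat h(\emptyset).$$
Adding $\zeta-\alpha\le h(e)$ gives $\chi+\zeta-b(\emptyset)-b(12)\le h(\emptyset)+h(e)$. Subtract $b(\emptyset)+b(12)=b(1)+b(2)$ in (E1):
$$h(\emptyset)+h(12)\le\max\bigl(h(1)+h(2),\ h(\emptyset)+h(e)\bigr).$$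
With $h(X)=h(\emptyset)-\delta_k(X)$ this is the second part of (3). $\square$

## 10. Why one child is not enough, and what many children do

In the network itself, blocking one child multiplies its path sum by a factor $e^{-D_\theta}$, where $\theta\in\{1,2,e,12\}$ says that $\{1\},\{2\},\{e\},\{1,2\}$ is blocked and
$$D_1=D_2=\log\tfrac{50}8=1.83258\ldots,\qquad D_e=\log50=3.91202\ldots,\qquad D_{12}=\log25=3.21887\ldots$$
These drops violate the inequality in (3): $D_{12}<2D_1=3.66516\ldots<D_e$. It is tempting to declare a contradiction. But by Lemma 4 the network data are a *sum* of adapted data, and the min-inequality does not survive addition, because $\sum_j\min(x_j,y_j)$ can be smaller than $\min(\sum_jx_j,\sum_jy_j)$. Concretely, consider the two sets of numbers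
$$\delta^1(1)=\delta^1(2)=\delta^1(e)=\delta^1(12)=D_1;\qquad\delta^2(1)=\delta^2(2)=0,\ \ \delta^2(e)=D_e-D_1,\ \ \delta^2(12)=D_{12}-D_1.$$
The first satisfies $D_1\ge\min(2D_1,D_1)$, the second satisfies $D_{12}-D_1\ge\min(0,\cdot)=0$, and the sum is exactly $D_1,D_1,D_e,D_{12}$. So a single child gives no contradiction from (3).

What was wrong with this decomposition is that the two summands have different proportions between types $1$ and $e$. If each summand $j$ had $\delta^j(\theta)=K_j/m_\theta$ with $m_\theta$ independent of $j$, the minimum would be $K_j\min(2/m_1,1/m_e)$, which does add up. The chain of children forces this. Summand $j$ is $(K_j-\sum_k\delta^j_k)^+$: it has a capacity $K_j$ and each blocked child uses some of it. The top edge makes the total nearly vanish as soon as about $H/D_\theta$ children are blocked. The total capacity is about $H$, and on average one blocked child uses at most $D_\theta$ in all. So when $m_\theta=\lceil H/D_\theta\rceil$ random children are blocked, every summand must be almost exactly used up, with almost nothing wasted by overshooting.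 Then $\delta^j_k(\theta)\approx K_j/m_\theta$ for most $k$, whatever $j$ is. Now we make this quantitative.

## 11. Each summand is used up at the same rate

Suppose every bounded ratio is $\le1$ on TP matrices for $n=78002$. By Lemma 4 and Proposition 5,
$$\rho^0_{\mathcal B}=\sum_j\psi_j(\mathcal B),\qquad\psi_j(\mathcal B)=\Bigl(K_j-\sum_k\delta^j_k(\mathcal B_k)\Bigr)^+,$$
a finite sum. Terms with $K_j\le0$ vanish identically, so assume all $K_j>0$.

If exactly the children in $W\subseteq[M]$ are blocked, all with type $\theta$, then by Section 7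
$$\rho^0=\log\bigl(1+\omega\,50^Me^{-|W|D_\theta}\bigr)=L(|W|D_\theta),\qquad L(y)=\log(1+e^{H-y}).$$
The function $L$ is decreasing and $1$-Lipschitz, $L(0)\ge H$, and $L(y)\le\log2$ for $y\ge H$.

**Step 1: total capacity and mean use.** Write $\delta^j_k(\theta)$ for $\delta^j_k$ of the blocked set of type $\theta$, and put $\hat\delta^j_{\theta,k}=\min(K_j,\delta^j_k(\theta))$, $\mu^j_\theta=\frac1M\sum_k\hat\delta^j_{\theta,k}$. Replacing $\delta$ by $\hat\delta$ does not change $\bigl(K_j-\sum_{k\in W}\delta^j_k(\theta)\bigr)^+$: if some $\delta^j_k(\theta)$ with $k\in W$ exceeds $K_j$, both versions are $0$. For $W=\emptyset$ we get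
$$\sum_jK_j=L(0)\ge H.\tag{6}$$
Averaging over $|W|=1$ gives $\sum_j(K_j-\mu^j_\theta)=L(D_\theta)$, hence
$$\sum_j\mu^j_\theta=L(0)-L(D_\theta)\le D_\theta\qquad\text{for all four types }\theta.\tag{7}$$

**Step 2: after $m_\theta$ random blocks, every summand is nearly exactly used up.** Let $\theta\in\{1,2,e\}$ and $m=m_\theta=\lceil H/D_\theta\rceil$. Let $W$ be a uniformly random $m$-subset of $[M]$ and $Z_j=\sum_{k\in W}\hat\delta^j_{\theta,k}$. Then $\mathbb EZ_j=m\mu^j_\theta$. Since $mD_\theta\ge H$, $\sum_j\mathbb E(K_j-Z_j)^+=L(mD_\theta)\le\log2$. Using $|x|=x+2(-x)^+$ for $x=Z_j-K_j$, then (6), (7) and $mD_\theta<H+D_\theta$,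
$$\sum_j\mathbb E|Z_j-K_j|=\sum_j(m\mu^j_\theta-K_j)+2\sum_j\mathbb E(K_j-Z_j)^+\le mD_\theta-H+2\log2\le c_\theta:=D_\theta+2\log2.\tag{8}$$

**Step 3: small fluctuation of $Z_j$ means nearly constant $\hat\delta^j_{\theta,k}$.** Since $2m\le M$ (checked in Section 12), $W$ can be generated by choosing a random sequence of distinct children $k_1,k_1',\dots,k_m,k_m'$ and then picking one from each pair $\{k_i,k_i'\}$ by independent fair signs $\epsilon_i$. Conditionally on the pairs, $Z_j-K_j=a+X$ with $a$ constant, $X=\sum_i\epsilon_ib_i$ and $b_i=\frac12(\hat\delta^j_{\theta,k_i}-\hat\delta^j_{\theta,k_i'})$. Because $X$ is symmetric,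
$$\mathbb E|a+X|=\tfrac12\mathbb E\bigl(|a+X|+|a-X|\bigr)=\mathbb E\max(|a|,|X|)\ge\mathbb E|X|.$$
If $X\not\equiv0$, Hölder's inequality gives $\mathbb EX^2\le(\mathbb E|X|)^{2/3}(\mathbb EX^4)^{1/3}$, that is, $\mathbb E|X|\ge(\mathbb EX^2)^{3/2}(\mathbb EX^4)^{-1/2}$. Also $\mathbb EX^4=\sum_ib_i^4+3\sum_{i\ne i'}b_i^2b_{i'}^2\le3(\mathbb EX^2)^2$. With Cauchy–Schwarz,
$$\mathbb E|X|\ge\tfrac1{\sqrt3}\Bigl(\sum_ib_i^2\Bigr)^{1/2}\ge\tfrac1{\sqrt{3m}}\sum_i|b_i|,$$
which also holds if $X\equiv0$. Let $\mathrm{Dev}_j$ be the mean of $|\hat\delta^j_{\theta,k}-\hat\delta^j_{\theta,k'}|$ over ordered pairs $k\ne k'$. The expectation of $\sum_i|b_i|$ over the random pairs is $\frac m2\mathrm{Dev}_j$, so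
$$\mathbb E|Z_j-K_j|\ge\frac{\sqrt m}{2\sqrt3}\,\mathrm{Dev}_j.$$

**Step 4: the uniform rate.** The mean deviation from the average satisfies
$$\frac1M\sum_k|\hat\delta^j_{\theta,k}-\mu^j_\theta|\le\frac1{M^2}\sum_{k,k'}|\hat\delta^j_{\theta,k}-\hat\delta^j_{\theta,k'}|\le\mathrm{Dev}_j,$$
and $|m\mu^j_\theta-K_j|=|\mathbb E(Z_j-K_j)|\le\mathbb E|Z_j-K_j|$. By the triangle inequality through $\mu^j_\theta$, summing over $j$ and using (8),
$$\sum_j\frac1M\sum_k\Bigl|\hat\delta^j_{\theta,k}-\frac{K_j}{m_\theta}\Bigr|\le\mathrm{err}_\theta:=c_\theta\Bigl(\frac{2\sqrt3}{\sqrt{m_\theta}}+\frac1{m_\theta}\Bigr)\qquad(\theta=1,2,e).\tag{9}$$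

**Step 5: summing the min-inequality.** By (3), $\delta^j_k(12)\ge\min(\delta^j_k(1)+\delta^j_k(2),\delta^j_k(e))$. Since $\hat\delta\le\delta$ and $\hat\delta^j_{e,k}\le K_j$,
$$\hat\delta^j_{12,k}\ge\min(K_j,\ \hat\delta^j_{1,k}+\hat\delta^j_{2,k},\ \hat\delta^j_{e,k})=\min(\hat\delta^j_{1,k}+\hat\delta^j_{2,k},\ \hat\delta^j_{e,k}).$$
Since $m_1=m_2$, the right side is at least
$$K_j\min\Bigl(\frac2{m_1},\frac1{m_e}\Bigr)-\sum_{\theta=1,2,e}\Bigl|\hat\delta^j_{\theta,k}-\frac{K_j}{m_\theta}\Bigr|.$$
Average over $k$ and sum over $j$. On the left use (7) for the type $12$, on the right (6) and (9), where $\mathrm{err}_1=\mathrm{err}_2$: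
$$D_{12}\ \ge\ H\min\Bigl(\frac2{m_1},\frac1{m_e}\Bigr)-2\,\mathrm{err}_1-\mathrm{err}_e.\tag{10}$$
The first term on the right is close to $\min(2D_1,D_e)=2D_1$, and the errors are of order $1/\sqrt H$.

## 12. The numerical contradiction at $n=78002$

We have $2D_1-D_{12}=\log\frac{25}{16}>0.4462$. Further $c_1=D_1+2\log2=\log25<3.2189$ and $c_e=D_e+2\log2=\log200<5.2984$. With $H=23000$: $m_1=\lceil H/D_1\rceil=12551$, so $2m_1=25102\le26000=M$; and $m_e=\lceil H/D_e\rceil=5880$, so $2m_e\le M$ as well. This is the condition needed in Step 3.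

**The main term.** From $m_\theta<H/D_\theta+1$ we get $H/m_\theta\ge D_\theta-D_\theta^2/H$. Since $2D_1^2<6.8$, $D_e^2<15.31$ and $2D_1<D_e$, the first term on the right of (10) is at least $2D_1-15.31/H$.

**The errors.** From $1/m_\theta\le D_\theta/H$ we get $\mathrm{err}_\theta\le c_\theta\bigl(2\sqrt3\sqrt{D_\theta}/\sqrt H+D_\theta/H\bigr)$. With $\sqrt{D_1}<1.3538$, $\sqrt{D_e}<1.9779$, $2\sqrt3<3.4642$,
$$2\,\mathrm{err}_1+\mathrm{err}_e\le\frac{2(3.2189)(3.4642)(1.3538)+(5.2984)(3.4642)(1.9779)}{\sqrt H}+\frac{11.9+20.8}{H}\le\frac{66.6}{\sqrt H}+\frac{32.7}H.$$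

**Conclusion.** Since $\sqrt H>151.6$ and $15.31+32.7<48.1$, (10) gives
$$D_{12}\ge2D_1-\frac{66.6}{151.6}-\frac{48.1}{23000}>2D_1-0.4394-0.0022=2D_1-0.4416.$$
So $2D_1-D_{12}<0.4416$, contradicting $2D_1-D_{12}>0.4462$. Hence for $n_0=78002$ some bounded ratio $R$ has $R(A)>1$ for some TP matrix $A$.

## 13. Larger matrices, negative coefficients, and arbitrary constants

**End of the proof of Theorem 1: all $n\ge n_0$.** Let $R$ be bounded for $n_0$ with $R(A)>1$. For $n>n_0$ regard $R$ as a ratio of minors of the leading $n_0\times n_0$ submatrix. It is still bounded, because submatrices of TP matrices are TP. We need a TP matrix of order $n$ on which it exceeds $1$. The matrix $A\oplus I_{n-n_0}$ is nonsingular, and its minors are nonnegative, because each is $0$ or a product of a minor of $A$ and a minor of $I_{n-n_0}$. With $G_\varepsilon=(\varepsilon^{(i-j)^2})_{i,j\le n}$, which is TP and tends to $I$, Cauchy–Binet shows that $G_\varepsilon(A\oplus I_{n-n_0})$ is TP: every minor is a sum of nonnegative terms, and for each column set some minor of $A\oplus I_{n-n_0}$ on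 those columns is nonzero, hence positive, since the columns are independent. The leading $n_0\times n_0$ block tends to $A$, and $R$ is continuous there, so $R>1$ for small $\varepsilon$.

**End of the proof of Theorem 1: $p_R$ is not subtraction free.** Let $R$ be bounded with $R(A)>1$, and let $z>0$ be parameters of $A$ in the standard factorization. Then $p_R(z)=T(A)-S(A)<0$. A polynomial that takes a negative value at positive arguments has a negative coefficient. So $R$ is bounded while $p_R$ is not subtraction free, and the conjecture is false for every $n\ge78002$. $\blacksquare$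

**Proof of Theorem 2(a).** Let $n\ge78002$, $K>0$, and let $R$ be bounded with $R(A)>1$ as in Theorem 1. For every $k\ge1$ the power $R^k$, formed by repeating $S$ and $T$ each $k$ times, is a bounded ratio. Choose $k$ with $R(A)^k>K$. For the polynomials $p,q$ of $R^k$, at positive parameters $z$ of $A$,
$$Kq(z)-p(z)=T(A)^k\bigl(K-R(A)^k\bigr)<0,$$
so $Kq-p$ is not subtraction free. $\blacksquare$
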